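# Counting sets with few additive coincidences: the threshold $n/\log^4 n$

## 1. Statement of the theorems

Throughout, $\log$ is the natural logarithm, $[n]=\{1,\dots,n\}$, $L:=\log n$, and $n$ is assumed sufficiently large, $n\ge n_0$ for an absolute constant $n_0$.

**Definition.** Let $A$ be a set of nonnegative integers. A *Sidon 4-tuple* in $A$ is a tuple $(a,b,c,d)\in A^4$ with $a+b=c+d$ and $\{a,b\}\cap\{c,d\}=\emptyset$. Tuples are ordered, and $a=b$ or $c=d$ is allowed. The set $A$ is a *Sidon set* if it contains no Sidon 4-tuple. For $\alpha\ge0$, an *$\alpha$-generalized Sidon set* in $[n]$ is a set $A\subseteq[n]$ with at most $\alpha$ Sidon 4-tuples. The number of these sets is $N_\alpha$. We also put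
$$m_0=m_0(\alpha):=(\alpha n)^{1/4}.$$

**Theorem 1.** There is an absolute constant $C$ such that for $n\ge n_0$ and $n/L^4\le\alpha\le n$ we have
$$N_\alpha\le\exp\big(C(\alpha n)^{1/4}\log n\big).$$
In particular, if $\alpha=\Theta(n/\log^4n)$, then $N_\alpha=2^{\Theta(\sqrt n)}$.

**Theorem 2.** For $\alpha=0$ or $1\le\alpha\le n^3$, with $m_0\log(2n/m_0):=0$ if $\alpha=0$,
$$\log N_\alpha=\Theta\Big(\sqrt n+m_0\log\frac{2n}{m_0}\Big),\qquad m_0=(\alpha n)^{1/4}.$$
For $1\le\alpha\le n$ this is $\Theta(\sqrt n+(\alpha n)^{1/4}\log n)$. Hence $N_\alpha=2^{\Theta(\sqrt n)}$ if and only if $\alpha=O(n/\log^4n)$.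

The second sentence of Theorem 1 is a conjecture whose source is József Balogh, Lina Li, "On the number of generalized Sidon sets", arXiv:1803.00659 (2018). Two facts are quoted there as known: the number of Sidon subsets of $[n]$ lies between $2^{(1.16+o(1))\sqrt n}$ and $2^{(6.442+o(1))\sqrt n}$, and $N_\alpha=2^{\Theta(\sqrt n)}$ for $\alpha=O(n/\log^5n)$. So the conjecture asks for one more logarithm, and Theorem 2 says that this is the last one available.

## 2. Reading the formula: small sets and special values of $\alpha$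

**Small sets.** The set $\{1,2,5,7\}$ is Sidon: its ten sums $2,3,6,8,4,7,9,10,12,14$ are distinct. The set $\{1,2,3\}$ has the single coincidence $1+3=2+2$, which gives four ordered Sidon 4-tuples: $(1,3,2,2)$, $(3,1,2,2)$, $(2,2,1,3)$, $(2,2,3,1)$. The set $\{1,2,3,4\}$ has $1+4=2+3$ (eight ordered tuples), $1+3=2+2$ (four) and $2+4=3+3$ (four), so sixteen in total. For $n=4$ the only non-Sidon subsets are $\{1,2,3\}$, $\{2,3,4\}$ and $[4]$. Hence $N_\alpha=13$ for $0\le\alpha<4$, $N_\alpha=15$ for $4\le\alpha<16$, and $N_\alpha=16$ from then on.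

One unordered coincidence gives at most eight ordered tuples. So if $N'_\alpha$ denotes the count with unordered tuples, then $N_\alpha\le N'_\alpha\le N_{8\alpha}$, and the convention does not affect the orders of magnitude. Also, $N_\alpha$ is nondecreasing in $\alpha$, and $N_\alpha=N_0$ for $0<\alpha<1$.

**Special values.** If $\alpha=n^3$, every subset of $[n]$ qualifies, because three entries of a tuple determine the fourth. So $N_\alpha=2^n$, and the formula gives $m_0=n$ and $m_0\log 2=n\log2$. If $\alpha=n$, then $m_0=\sqrt n$ and the exponent is of order $\sqrt n\log n$. If $\alpha=n/L^4$, then $m_0=\sqrt n/L$ and $m_0\log n=\sqrt n$: the two terms balance. Below this value $\sqrt n$ wins.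

Each term has a simple source. The term $\sqrt n$ comes from the subsets of one large Sidon set. The term $m_0\log(2n/m_0)$ comes from random sets with about $m_0/2$ elements. The theorem says that up to constants in the exponent nothing else contributes.

**Textbook facts used.**

1. If $h\ge 0$ is supported on at most $N$ points, then $\sum h^2\ge(\sum h)^2/N$ (Cauchy–Schwarz).
2. For real $t\ge0$, $\sum_{j\le t}\binom nj\le(n+1)^t$. Indeed, a set with at most $t$ elements can be written as a word of length $\lfloor t\rfloor$ over $[n]$ with an extra blank symbol.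
3. For real $0<t\le n$, $\sum_{j\le t}\binom nj\le(en/t)^t$, since $(t/n)^t\sum_{j\le t}\binom nj\le\sum_j\binom nj(t/n)^j=(1+t/n)^n\le e^t$.
4. $\binom nk\ge(n/k)^k$ for $1\le k\le n$, and $s^b/b!\le e^s$.

## 3. Sizes of the sets, and the two lower bounds

For a finite set $A$ let $X^*(A)$ be the number of $(a,b,c,d)\in A^4$ with $a+b=c+d$ and $a,b,c,d$ **pairwise distinct**. For example $X^*(\{1,2,3\})=0$ and $X^*(\{1,2,3,4\})=8$. Every tuple counted by $X^*$ is a Sidon 4-tuple, so an $\alpha$-generalized Sidon set satisfies $X^*(A)\le\alpha$. The upper bounds use only this inequality.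

**Lemma 3.** Let $A\subseteq[n]$, $|A|=m$, $X^*(A)\le\alpha$. Then
$$m<4\sqrt n\quad\text{or}\quad m\le(4\alpha n)^{1/4}.\tag{1}$$
If $\alpha\le n$, then $m<4\sqrt n$.

*Proof.* The $m^2$ ordered pairs have at most $2n$ different sums, so by Cauchy–Schwarz at least $m^4/(2n)$ quadruples in $A^4$ satisfy $a+b=c+d$. At most $2m^2$ of them have $\{a,b\}=\{c,d\}$. In all others $\{a,b\}\cap\{c,d\}=\emptyset$, since a common element forces the remaining ones to agree. Among these, those with $a=b$ are determined by $(c,d)$ and those with $c=d$ by $(a,b)$, so at most $2m^2$ have $a=b$ or $c=d$. The rest have four distinct entries. Hence $m^4/(2n)\le4m^2+\alpha$. If $m\ge4\sqrt n$, then $4m^2\le m^4/(4n)$, so $m^4\le4\alpha n$. If $\alpha\le n$, the second alternative gives $m\le\sqrt2\sqrt n<4\sqrt n$. $\blacksquare$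

**Lower bound from one Sidon set.** The bound $N_0\ge2^{\Omega(\sqrt n)}$ is part of the quoted results, but it takes only a few lines. By Bertrand's postulate there is an odd prime $p$ with $\frac12\sqrt{n/2}\le p\le\sqrt{n/2}$. For $0\le k<p$ let $r_k\in\{0,\dots,p-1\}$ be the residue of $k^2$ modulo $p$, and take the elements $1+2pk+r_k\in[1,2p^2]\subseteq[n]$. The sum of the elements with indices $k,l$ determines $2p(k+l)+(r_k+r_l)$ with $0\le r_k+r_l<2p$. So it determines $k+l$ and $k^2+l^2$ modulo $p$, hence (as $p$ is odd) also $kl$ modulo $p$. Thus $k,l$ are the two roots of a known quadratic over the field with $p$ elements, and $\{k,l\}$ is determined. This is a Sidon set with $p$ elements, all its $2^p$ subsets are Sidon, and so $N_\alpha\ge N_0\ge2^{\sqrt n/(2\sqrt2)}$ for every $\alpha\ge0$.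

**Lower bound from random sets.** Let $1\le\alpha\le n^3$, so $n^{1/4}\le m_0\le n$. Put $k=\lfloor m_0/2\rfloor$; then $1\le k\le n/2$ for large $n$. Choose a uniformly random $k$-subset of $[n]$. There are at most $n^3$ tuples in $[n]^4$ with $a+b=c+d$ and distinct entries; each lies in the random set with probability at most $(k/n)^4$. There are at most $2n^2$ Sidon 4-tuples with $a=b$ or $c=d$. Not both equalities hold, since together they would force $a=c$. So each of these has three distinct entries and survives with probability at most $(k/n)^3$. The expected number of Sidon 4-tuples is thus at most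
$$n^3\Big(\frac kn\Big)^4+2n^2\Big(\frac kn\Big)^3=\frac{k^4+2k^3}{n}\le\frac{3k^4}{n}\le\frac{3\alpha}{16}<\frac\alpha2 .$$
By Markov's inequality at least half of all $k$-sets are $\alpha$-generalized Sidon sets, and since $k\le m_0/2$,
$$N_\alpha\ge\tfrac12\binom nk\ge\tfrac12\Big(\frac nk\Big)^k\ge\tfrac12\exp\Big(k\log\frac{2n}{m_0}\Big).$$
Since $k\ge m_0/4$, $\log(2n/m_0)\ge\log2$ and $m_0\ge n^{1/4}$ is large, $\log N_\alpha=\Omega(m_0\log(2n/m_0))$.

Both lower bounds of Theorem 2 are now proved. For $\alpha=n$, Lemma 3 and fact 2 give $N_n\le(n+1)^{4\sqrt n}$, which matches. For smaller $\alpha$ the same trivial bound is still $\exp(O(\sqrt n\log n))$, and we must save up to a whole logarithm.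

## 4. The case $\alpha=0$: halving and greedy deletion

We first save the logarithm for genuine Sidon sets. Write $A$ as a growing chain of subsets, each about twice as large as the one before. If $S$ is the current set and $B$ the elements added next, then $B$ must avoid the coincidences created by $S$, and this confines it to a set of size about $n/|S|$.

For $S\subseteq[n]$ let
$$r(d)=r_S(d):=\#\{(a,b)\in S^2:a-b=d\},\qquad r(d)=r(-d).$$
For $S=\{1,2,5\}$, for example, $r(0)=3$, $r(\pm1)=r(\pm3)=r(\pm4)=1$, and $r=0$ elsewhere.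

**Lemma 4.** Let $S\subseteq[n]$ be Sidon, $8\le s=|S|<4\sqrt n$. The number of $B\subseteq[n]\setminus S$ with $|B|\le2s$ and $S\cup B$ Sidon is at most
$$(n+1)^{1+4nL/s^2}\,(2s+1)\,e^s\,\Big(\frac{16n}{s^2}\Big)^{2s}.$$

*Proof.* Join $x\ne y$ in $[n]$ by an edge if $r(x-y)\ge1$. If $x,y\in B$ were joined, say $x-y=a-b$ with $a,b\in S$, then $x+b=y+a$ with $x\ne y$, $a\ne b$ and $B\cap S=\emptyset$, a Sidon 4-tuple in $S\cup B$. So $B$ is independent in this graph.

Next, large sets span many edges. For $d\ne0$ we have $r(d)\le1$: two different pairs with $a-b=a'-b'=d$ would give the Sidon 4-tuple $(a,b',a',b)$. Let $U\subseteq[n]$ with $|U|\ge R:=8n/s$. For $z$ let $h(z)$ be the number of $(x,b)\in U\times S$ with $x+b=z$. Then $\sum_{x,y\in U}r(x-y)=\sum_zh(z)^2\ge(s|U|)^2/(2n)$. The terms $x=y$ contribute $s|U|\le\frac{s^2}{8n}|U|^2$. So $U$ contains at least $\beta|U|^2$ ordered adjacent pairs, with $\beta=s^2/(4n)$, and some vertex has degree at least $\beta|U|$ inside $U$.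

Now run the following procedure from $U=[n]$, $F=\emptyset$. While $|U|\ge R$, let $v$ be the vertex of largest degree in $U$ (the smallest one in case of a tie). If $v\notin B$, delete $v$ from $U$. If $v\in B$, put $v$ into $F$ and delete $v$ and all its neighbours from $U$. A step of the second kind multiplies $|U|$ by at most $1-\beta$ and deletes no element of $B$ except $v$. There are at most $1+\beta^{-1}\log(n/R)\le1+4nL/s^2$ such steps. The final $U$ can be reconstructed from $S$ and $F$, because an inspected vertex is in $B$ exactly when it is in $F$. Finally $B\subseteq F\cup U$ with $|U|<R$. So the number of $B$ is at most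
$$(n+1)^{1+4nL/s^2}\sum_{b\le2s}\frac{R^b}{b!},\qquad \frac{R^b}{b!}\le\Big(\frac{16n}{s^2}\Big)^b\frac{s^b}{b!}\le\Big(\frac{16n}{s^2}\Big)^{2s}e^s,$$
where the last inequality uses $16n/s^2>1$. $\blacksquare$

**Why this gives $N_0\le\exp(O(\sqrt n))$.** Let $|A|=m<4\sqrt n$. If $m\le\sqrt n/L$, the trivial count $(n+1)^{\sqrt n/L}$ suffices. Otherwise put $s_i=\lfloor m/2^i\rfloor$, let $I$ be the largest index with $s_I\ge\sqrt n/L$, and let $S_i$ be the set of the $s_i$ smallest elements of $A$. As $s_{i-1}\le2s_i+1$, we have $s_I\le3\sqrt n/L$, so $S_I$ costs $\exp(O(\sqrt n))$. The steps $B_i=S_{i-1}\setminus S_i$, $1\le i\le I$, have $|B_i|\le s_i+1\le2s_i$, and Lemma 4 applies. Since $2^I\le m/s_I\le4L$, we have $I\le L$. The first factors cost in total at most $L(1+4L^3)\log(n+1)=O(L^5)$. The rest costs at most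
$$\sum_i\Big(3s_i+2s_i\log\frac{16n}{s_i^2}\Big)\le3m+\sum_i2m2^{-i}\Big(i\log4+\log\frac{64n}{m^2}\Big)=O\Big(m+m\log\frac{64n}{m^2}\Big)=O(\sqrt n),$$
using $m2^{-i-1}\le s_i\le m2^{-i}$ and the boundedness of $t\log(64/t^2)$ on $0<t<4$. Summing over $m<4\sqrt n$ finishes the case $\alpha=0$.

The saving comes from the fact that at scale $s$ one chooses about $s$ elements from $n/s$ candidates, at cost $s\log(n/s^2)$. At the expensive scale $s\approx\sqrt n$ the logarithm is bounded.

## 5. Where deletion fails for $\alpha>0$: a loss of $\sqrt{\log n}$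

When $\alpha>0$, the set $B$ is no longer independent. Here is the natural repair and its price. This section is only an accounting, ignoring constants, and is not used later. Consider the top scale $s\approx m$ and pretend that $r(d)\le1$ for $d\neq 0$. The number of ordered edges inside $B$ is now at most $\delta s^4/n$ with $\delta\approx\alpha n/m^4=(m_0/m)^4$.

Suppose the current container is $U$ and the part of $B$ still in it is $B_k$. Fix a small $\eta>0$. We want a deletable set $D\subseteq U$ that takes a much smaller share of $B_k$ than of $U$: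
$$\frac{|D\cap B_k|}{|B_k|}\le2\eta\frac{|D|}{|U|}.$$
If the vertices of $B_k$ have average degree more than $\eta\beta|U|$ into $U$, we look for $D$ among the neighbourhoods of vertices $v\in B_k$. Averaging over $v$ finds one as soon as the average of $\deg_{B_k}(v)/|B_k|$, which is at most $(\delta s^4/n)/|B_k|^2$, is at most about $\eta^2\beta\approx\eta^2s^2/n$. This requires $|B_k|\gtrsim(\sqrt\delta/\eta)s$. So we have two losses.

1. The last $(\sqrt\delta/\eta)s$ elements of $B$ are beyond control and are listed one by one, at cost $\log n$ each.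
2. The elements of $B$ deleted by mistake must also be listed. Their number is at most $2\eta|B|\sum|D|/|U|\le2\eta|B|\log(n/R)$, which is of order $\eta sL$, again at cost $\log n$ each.

The total is of order
$$mL\Big(\frac{\sqrt\delta}{\eta}+\eta L\Big)\ge2mL\cdot\delta^{1/4}L^{1/2}\approx m_0L^{3/2}$$
for every choice of $\eta$. At $\alpha=n/L^4$ this is $\sqrt n\,\sqrt L$. The accounting fails by exactly $\sqrt L$, and it fails in item 2: an element of $B$ hit by a single unlucky deletion is charged the full $\log n$.

The remedy is not to delete but to **reduce weights**. Give every point of $[n]$ a weight, and let each step multiply weights by factors between $\frac12$ and $1$. A point hit once loses a factor of at most $2$, and its charge should be $O(1)$ rather than $\log n$. If the charges add up to $O(\eta sL)$ over $B$ and really cost only that much, the total becomes of order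
$$mL\Big(\frac{\sqrt\delta}\eta+\eta\Big),$$
which is of order $m_0L$ for $\eta\approx\delta^{1/4}=m_0/m$. That is Theorem 1. The rest of the notes carries this out, also without the assumption $r\le1$.

## 6. The weighted container lemma

**Lemma 5.** Let $S\subseteq[n]$, $|S|=s\ge1$. Let $\delta>0$, $0<\eta\le1/6$, $\kappa\ge1$, and put $\varepsilon:=2\sqrt\delta/\eta$, $R:=8\kappa n/s$. Assume $R\le n$ and put $\Lambda:=\log(n/R)\ge0$. Let
$$\tau:=\max\Big(3,\frac{4\delta s^3}{\kappa n}\Big),\quad\beta:=\frac{s^2}{4n},\quad q:=\frac{16\tau(\Lambda+1)}{\varepsilon\eta\beta},\quad P:=1+6\eta(\Lambda+1).$$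
Assume $X^*(S)\le\delta s^4/n$, and let $b_0\le2s$. The number of $B\subseteq[n]$ with $|B|=b_0$ and
$$\#\{(x,y,a,b):x\ne y\in B,\ a,b\in S,\ x-y=a-b\}\le\delta s^4/n\tag{2}$$
is at most
$$(n+2)^q\,(n+1)^{\varepsilon s}\,e^{2s}\sum_{b=0}^{2s}\frac{(3RP)^b}{b!}.$$

The three factors have the following origin. The factor $(n+2)^q$ counts the instructions that steer the algorithm, $(n+1)^{\varepsilon s}$ pays for the uncontrolled remainder of $B$, and the rest chooses $B$ inside a container that is effectively of size $RP$. Here $R\approx n/s$ as in Section 4. The inflation $P$ is the new price: $P^{2s}$ costs at most $2s\cdot6\eta(\Lambda+1)$ in the exponent, the $O(\eta sL)$ we hoped for. The free parameter $\kappa$ is needed because $r$ may be large: increasing $\kappa$ lowers the truncation level $\tau$, hence $q$.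

## 7. Proof of Lemma 5

Define the truncated kernel $G_0(x,y)=r(x-y)$ if $x\ne y$ and $r(x-y)\le\tau$, and $G_0(x,y)=0$ otherwise. It is symmetric and $0\le G_0\le\tau$. Write $\langle u,v\rangle=\sum_xu(x)v(x)$ and $(G_0w)(x)=\sum_yG_0(x,y)w(y)$. As $s\le n$ and $\kappa\ge1$, we have $R\ge8$.

**Step 1: supersaturation.** *This step shows that a well-spread weight sees many edges, even after truncation.* Claim: if $w\ge0$ on $[n]$, $\sum w=1$ and $\max w\le1/R$, then $\langle w,G_0w\rangle\ge\beta$.

Extend $w$ by $0$ outside $[n]$ and let $h(z)=\sum_{a\in S}w(z-a)$. It is supported in $[2,2n]$ and $\sum h=s$. Since $x-y=a-b$ means $x+b=y+a$,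
$$\sum_{x,y}w(x)w(y)r(x-y)=\sum_zh(z)^2\ge\frac{s^2}{2n}.$$
We subtract what $G_0$ leaves out. The terms $x=y$ contribute $s\|w\|_2^2\le s\max w\le s/R\le s^2/(8n)$.

Now let $d\ne0$ with $r(d)>\tau\ge3$, so $r(d)\ge4$. Fix a pair $(a,b)\in S^2$ with $a-b=d$. For another pair $(a',b')\in S^2$ with difference $d$, the elements $a,b,a',b'$ are distinct unless $(a',b')=(a,b)$, or $a'=b$, or $b'=a$. Each of these excludes at most one pair. So $d$ yields at least $r(d)(r(d)-3)\ge r(d)^2/4$ tuples $(a,b',a',b)$ with $a+b'=a'+b$ and distinct entries, all counted by $X^*(S)$. (For $S=\{1,\dots,5\}$ and $d=1$ we have $r(1)=4$; a direct count gives $6$ such tuples, and the bound promises $4$.) The tuple determines $d$ as its first entry minus its last, so tuples from different $d$ differ. Hence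
$$\sum_{d\ne0,\ r(d)>\tau}r(d)\le\frac1\tau\sum_{d\ne0,\ r(d)>\tau}r(d)^2\le\frac{4X^*(S)}{\tau}\le\frac{4\delta s^4}{n\tau}.$$
For each $d$, $\sum_{x-y=d}w(x)w(y)\le\|w\|_2^2\le1/R$ by Cauchy–Schwarz. So these $d$ contribute at most
$$\frac{4\delta s^4}{n\tau R}=\frac{\delta s^5}{2\kappa n^2\tau}\le\frac{s^2}{8n},$$
using $\tau\ge4\delta s^3/(\kappa n)$. Altogether $\langle w,G_0w\rangle\ge\frac{s^2}{2n}-\frac{s^2}{8n}-\frac{s^2}{8n}=\beta$.

**Step 2: the algorithm.** *This step encodes $B$ by a short word from which a family of weights can be rebuilt.* Fix $B$ as in the lemma. Start with $W_0\equiv1/n$ on $[n]$, $B_0=B$, $Z=\emptyset$. At step $k$ let $M_k=\sum_xW_k(x)$. If $M_k>0$, let $w=W_k/M_k$ and call $x$ *heavy* if $w(x)>1/R$. If $M_k=0$, no $x$ is heavy. Proceed as follows.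

1. *Removal step.* If there is a heavy point, let $x$ be the smallest one. Put $x$ into $Z$, set $W_{k+1}(x)=0$ with all other values unchanged, and $B_{k+1}=B_k\setminus\{x\}$.
2. Otherwise, if $|B_k|\le\varepsilon s$, stop.
3. *Normal step.* Otherwise choose $f:[n]\to[0,1]$ as described below, and set $W_{k+1}=W_k(1-f/2)$, $B_{k+1}=B_k$.

Here is a numerical picture of heaviness. Take $n=4$, $R=2$ and weights $\frac14,\frac1{16},\frac1{16},\frac1{16}$. Then $M=\frac7{16}$, and the first point has $w=\frac47>\frac12$: it is heavy, because everything else has become light. The removed points $Z$ will be the container. They must be taken out because Step 1 needs $\max w\le1/R$.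

A normal step at most halves a weight, so a weight becomes $0$ only through removal. Points of $B_k$ have not been removed, so they have positive weight. In case 3, $B_k\ne\emptyset$, hence $M_k>0$; there are no heavy points, so $\langle w,G_0w\rangle\ge\beta$ by Step 1. Let $u=1_{B_k}/|B_k|$.

*Choice of $f$, first case:* $\langle u,G_0w\rangle\le\eta\langle w,G_0w\rangle$. So $B_k$ has low degree into $w$ compared with a $w$-typical point. Take $f=G_0w/\tau$, which lies in $[0,1]$, and record the letter "$*$". Points of high degree lose weight, and $B_k$ mostly avoids them.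

*Second case:* $\langle u,G_0w\rangle>\eta\langle w,G_0w\rangle\ge\eta\beta$. For $v\in B_k$ put $g_v=G_0(\cdot,v)$. By symmetry the average of $\langle w,g_v\rangle$ over $v\in B_k$ is $\langle u,G_0w\rangle>\eta\beta$. By (2) and $|B_k|>\varepsilon s$, the average of $\langle u,g_v\rangle$ is
$$\frac1{|B_k|^2}\sum_{x,v\in B_k}G_0(x,v)\le\frac{\delta s^4/n}{\varepsilon^2s^2}=\frac{4\beta\delta}{\varepsilon^2}=\eta^2\beta.$$
So the average of $\langle w,g_v\rangle-\frac1{2\eta}\langle u,g_v\rangle$ exceeds $\eta\beta-\frac{\eta\beta}2=\frac{\eta\beta}2$, and some $v\in B_k$ has at least this value. As $\langle u,g_v\rangle\ge0$, this $v$ satisfies $\langle w,g_v\rangle\ge\eta\beta/2$ and $\langle u,g_v\rangle\le2\eta\langle w,g_v\rangle$. Take $f=g_v/\tau\in[0,1]$ and record the letter $v$.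

In both cases
$$\langle u,f\rangle\le2\eta\langle w,f\rangle,\qquad\langle w,f\rangle\ge\frac{\eta\beta}{2\tau}.\tag{3}$$
In the first case $\langle w,f\rangle\ge\beta/\tau$, which is more than needed.

*Reconstruction.* Given $S$, the parameters and the recorded word, all $W_k$ and $Z$ can be recomputed: remove the smallest heavy point while there is one; otherwise apply the next letter; stop when there is no heavy point and the word is exhausted. Each $f$ depends only on the letter, $S$ and the current weights.

**Step 3: two logarithmic clocks.** *This step introduces the quantities that measure progress and charge.* Let $\lambda_k=-\log M_k$. It is nondecreasing, $\lambda_0=0$, and $\lambda_k=+\infty$ is possible only when $M_k=0$; then $B_k=\emptyset$ and the algorithm stops. For $x$ not removed before step $k$ let $\psi_k(x)=-\log(nW_k(x))\ge0$. It is nondecreasing in $k$ and $\psi_0(x)=0$. The condition $W_k(x)>M_k/R$ reads $\psi_k(x)+\log n<\lambda_k+\log R$, so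
$$x\text{ is heavy at step }k\iff\lambda_k>\Lambda+\psi_k(x).\tag{4}$$
In the numerical picture above, $\lambda=\log\frac{16}7>\log2=\Lambda$ and $\psi=0$ at the first point.

In a normal step, put $\Delta\lambda_k:=\lambda_{k+1}-\lambda_k=-\log(1-\frac12\langle w,f\rangle)$. Since $0\le\langle w,f\rangle\le1$, this lies in $[\frac12\langle w,f\rangle,\log2]$. By convexity $-\log(1-y/2)\le y\log2$ on $[0,1]$. With (3),
$$\sum_{x\in B_k}\big(\psi_{k+1}(x)-\psi_k(x)\big)\le|B_k|\log2\,\langle u,f\rangle\le|B_k|\log2\cdot2\eta\cdot2\Delta\lambda_k\le3\eta|B_k|\Delta\lambda_k,\tag{5}$$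
since $4\log2<3$. So the total weight shrinks much faster than the weights on $B$.

**Step 4: the total charge on $B$ and the length of the word.** *This step bounds $\sum_{x\in B}\psi(x)$ and the number of normal steps, and proves termination.* Consider the first $K$ steps of the run, or fewer if it stops earlier. Let $\psi(x)$ be the last value of $\psi_k(x)$ reached (at removal, or at the end), and $\mathcal N$ the set of normal steps among them.

Fix $x\in B$ and let $k^*$ be the last normal step with $x\in B_{k^*}$, if there is one. At step $k^*$ no point is heavy, so $\lambda_{k^*}\le\Lambda+\psi_{k^*}(x)\le\Lambda+\psi(x)$ by (4). As $\lambda$ is nondecreasing from $0$, the increments telescope: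
$$\sum_{k\in\mathcal N,\ x\in B_k}\Delta\lambda_k\le\lambda_{k^*+1}\le\lambda_{k^*}+\log2\le\Lambda+1+\psi(x).$$
If there is no such $k^*$, the left side is $0$ and the bound also holds. Summing over $x\in B$ gives $\sum_{k\in\mathcal N}|B_k|\Delta\lambda_k\le|B|(\Lambda+1)+\sum_{x\in B}\psi(x)$. On the other hand, $\psi_k(x)$ changes only in normal steps, so (5) sums to
$$\sum_{x\in B}\psi(x)\le3\eta\sum_{k\in\mathcal N}|B_k|\Delta\lambda_k\le3\eta\Big(|B|(\Lambda+1)+\sum_{x\in B}\psi(x)\Big).$$
Because $3\eta\le\frac12$, the last sum can be absorbed on the left, and using $6\eta\le1$ and $|B|\le2s$,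
$$\sum_{x\in B}\psi(x)\le6\eta|B|(\Lambda+1)\le|B|P,\qquad\sum_{k\in\mathcal N}|B_k|\Delta\lambda_k\le2|B|(\Lambda+1)\le4s(\Lambda+1).\tag{6}$$

In a normal step $|B_k|>\varepsilon s$ and $\Delta\lambda_k\ge\frac12\langle w,f\rangle\ge\frac{\eta\beta}{4\tau}$. So by (6) the number of normal steps is at most
$$\frac{4s(\Lambda+1)}{\varepsilon s}\cdot\frac{4\tau}{\eta\beta}=q.$$
There are at most $n$ removal steps. These bounds do not depend on $K$, so the algorithm terminates, and (6) holds for the full run. The alphabet has $n+1$ letters, so there are at most $\sum_{l\le q}(n+1)^l\le(n+2)^q$ words, by the binomial theorem.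

**Step 5: the container is small at each level of charge.** *This step shows that few points of $Z$ have small $\psi$.* Claim: for $p\ge0$,
$$\#\{x\in Z:\psi(x)\le p\}\le R(p+1)+1.\tag{7}$$

By (4) every removal happens at a step with $\lambda_k>\Lambda$, and it raises $\lambda$ by $-\log(1-w(x))\ge w(x)>1/R$. If $j\ge2$ removals happen at steps with $\Lambda<\lambda_k\le\Lambda+p$, then between the first and the last of these steps $\lambda$ grows by more than $(j-1)/R$ and by less than $p$. So in any case at most $Rp+1$ removals happen while $\lambda_k\le\Lambda+p$. Let $k_0$ be the first step with $\lambda_{k_0}>\Lambda+p$, if it exists. A point $x$ removed at a step $k\ge k_0$ with $\psi(x)\le p$ has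
$$W_{k_0}(x)\ge W_k(x)=\frac{e^{-\psi(x)}}n\ge\frac{e^{-p}}n,\qquad\text{while}\qquad M_{k_0}<e^{-\Lambda-p}=R\,\frac{e^{-p}}n.$$
So there are fewer than $R$ such points, which proves (7).

**Step 6: counting.** *This step turns the small total charge into a small number of choices.* Given $S$, the set $B$ is determined by the word, which gives $Z$ and $\psi$ on $Z$; by the final set $B_{\rm end}=B\setminus Z$, which has at most $\varepsilon s$ elements, hence at most $(n+1)^{\varepsilon s}$ choices; and by $Y=B\cap Z$. By (6), $\sum_{x\in Y}\psi(x)\le|B|P$, so $e^{|B|-\sum_{x\in Y}\psi(x)/P}\ge1$ for every admissible $Y$. For each $b=|Y|\le2s$ the number of choices of $Y$ is therefore at most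
$$\sum_{Y\subseteq Z,\ |Y|=b}e^{|B|-\sum_{x\in Y}\psi(x)/P}\le e^{2s}\,\frac1{b!}\Big(\sum_{x\in Z}e^{-\psi(x)/P}\Big)^b,$$
because expanding the $b$-th power produces each product over a $b$-set $b!$ times. Finally, writing $e^{-c}=\int_c^\infty e^{-t}\,dt$ and using (7),
$$\sum_{x\in Z}e^{-\psi(x)/P}=\int_0^\infty e^{-t}\,\#\{x\in Z:\psi(x)\le tP\}\,dt\le\int_0^\infty e^{-t}\big(R(tP+1)+1\big)\,dt=RP+R+1\le3RP.$$
Multiplying the three counts and summing over $b$ gives the lemma. $\blacksquare$

## 8. Proof of Theorem 1: a random halving chain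

Let $n/L^4\le\alpha\le n$. Then $\sqrt n/L\le m_0\le\sqrt n$, and by Lemma 3 only sizes $m=|A|<4\sqrt n$ occur. The sets with $m\le3m_0$ number at most $(n+1)^{3m_0}=\exp(O(m_0L))$. Fix $m$ with $3m_0<m<4\sqrt n$; there are at most $4\sqrt n$ such values.

**Step 1: the chain of sizes.** *This step fixes where the halving stops.* Let $s_i=\lfloor m/2^i\rfloor$ and let $I$ be the largest $i$ with $s_i\ge m_0$. Since $m/2>\frac32m_0$ and $m_0\ge2$, we have $s_1\ge m_0$, so $I\ge1$. From $s_{i-1}\le2s_i+1$ and $s_{I+1}<m_0$ we get $s_I\le2m_0+1\le3m_0$. From $2^I\le m/m_0\le4L$ we get $I\le L$ for large $n$. As $\lfloor y\rfloor\ge y/2$ for $y\ge1$,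
$$m2^{-i-1}\le s_i\le m2^{-i}\qquad(0\le i\le I).$$

**Step 2: sharing out the coincidences.** *This step makes every member of the chain satisfy the hypotheses of Lemma 5.* A fixed ordering of $A$, as in Section 4, could put all coincidences into the small sets. So order $A$ uniformly at random and let $S_i$ be the set of the first $s_i$ elements; $S_0=A$. Four given distinct elements of $A$ all lie in $S_{i-1}$ with probability at most $(s_{i-1}/m)^4\le2^{4-4i}$, so $\mathbb EX^*(S_{i-1})\le2^{4-4i}\alpha$. By Markov's inequality, $X^*(S_{i-1})>2^{i+1}\cdot2^{4-4i}\alpha$ has probability at most $2^{-i-1}$. Since $\sum_{i\ge1}2^{-i-1}=\frac12<1$, some ordering satisfies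
$$X^*(S_{i-1})\le2^{5-3i}\alpha\qquad\text{for all }1\le i\le I.$$
Fix such an ordering for each $A$. For $1\le i\le I$ put $B_i=S_{i-1}\setminus S_i$; then $|B_i|=s_{i-1}-s_i\le s_i+1\le2s_i$. With
$$\delta_i:=2^{i+9}(m_0/m)^4$$
we have
$$\frac{\delta_is_i^4}n\ge2^{i+9}\cdot\frac{\alpha n}{m^4}\cdot\frac{m^4}{2^{4i+4}n}=2^{5-3i}\alpha .$$
Since $S_i\subseteq S_{i-1}$, this gives $X^*(S_i)\le\delta_is_i^4/n$. Also (2) holds for $S=S_i$, $B=B_i$, $\delta=\delta_i$. Indeed, if $x\ne y\in B_i$, $a,b\in S_i$ and $x-y=a-b$, then $x+b=y+a$, and $x,b,y,a$ are pairwise distinct because $x\ne y$ forces $a\ne b$, and $B_i\cap S_i=\emptyset$. So $(x,y,a,b)\mapsto(x,b,y,a)$ is an injection into the tuples counted by $X^*(S_{i-1})\le2^{5-3i}\alpha$.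

The set $A$ is determined by $S_I$, for which there are at most $(n+1)^{3m_0}$ choices, and then by $B_I,\dots,B_1$ in this order. It remains to bound the number of choices of $B_i$ given $S_i$.

**Step 3: choosing the parameters.** *This step checks the hypotheses of Lemma 5.* Take $s=s_i$, $\delta=\delta_i$, $b_0=|B_i|$ and
$$\eta=\frac{m_0}{6m}\le\frac1{18},\qquad\kappa=1+\eta L.$$
The order $\eta\approx m_0/m$ is the balance found in Section 5. Now $R\le n$ means $8\kappa\le s$, and indeed $8\kappa\le8+L\le\sqrt n/L\le m_0\le s_i$ for large $n$. Moreover $\Lambda+1=\log\frac s{8\kappa}+1\le\log s\le L$, as $\log8>1$. Hence $P\le1+6\eta L\le6\kappa$. We bound the logarithms of the factors in Lemma 5, summed over $i$.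

**Step 4: exceptional elements.** *This step bounds the factors $(n+1)^{\varepsilon s}$.* We have $\varepsilon_i=2\sqrt{\delta_i}/\eta=12\cdot2^{(i+9)/2}m_0/m$, so
$$\varepsilon_is_i\le12\cdot2^{9/2}\,2^{-i/2}m_0,\qquad\sum_i\varepsilon_is_i\log(n+1)=O(m_0L).$$

**Step 5: words.** *This step bounds the factors $(n+2)^q$, and shows why $\kappa$ was introduced.* Since $\varepsilon\eta=2\sqrt\delta$, $\beta=s^2/(4n)$ and $\tau\le3+\frac{4\delta s^3}{\kappa n}$,
$$q\le\frac{32\tau Ln}{\sqrt\delta\,s^2}\le\frac{96Ln}{\sqrt\delta\,s^2}+\frac{128\sqrt\delta\,sL}\kappa .$$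
As $\kappa\ge\eta L$, the second term is at most $128\sqrt\delta\,s/\eta=64\varepsilon_is_i$, so it is covered by Step 4. (With $\kappa=1$ this term would be $128\sqrt\delta\,sL$. For $m\approx m_0$ and bounded $i$ it is of order $m_0L$, and after multiplication by $\log n$ it would be too large by a factor $L$.) For the first term, $n/s_i^2\le n/m_0^2\le L^2$. Also $m_0/m\ge\frac1{4L}$, so for $i\ge1$ we have $\sqrt{\delta_i}\ge32(m_0/m)^2\ge2/L^2$. Thus the first term is at most $96L\cdot L^2\cdot L^2/2=48L^5$. Since $I\le L$,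
$$\sum_iq_i\log(n+2)\le O(L)\sum_i\varepsilon_is_i+O(L^7)=O(m_0L),$$
using $m_0\ge\sqrt n/L$.

**Step 6: the choice inside the container.** *This step bounds the factors $e^{2s}\sum_b(3RP)^b/b!$.* We have $3RP\le18\kappa R=144\kappa^2n/s$. Since $s<4\sqrt n$, $144\kappa^2n/s^2\ge9>1$. So for $b\le2s$,
$$\frac{(3RP)^b}{b!}\le\Big(\frac{144\kappa^2n}{s^2}\Big)^b\frac{s^b}{b!}\le\Big(\frac{144\kappa^2n}{s^2}\Big)^{2s}e^s .$$
There are $2s+1$ values of $b$ and $\log(2s+1)\le2s$, so the logarithm of the factor is at most
$$5s+2s\log\frac{144n}{s^2}+4s\log\kappa .$$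
Now sum over $i\ge1$, using $s_i\le m2^{-i}$ and $\frac{144n}{s_i^2}\le4^i\frac{576n}{m^2}$. First, $\sum5s_i\le5m=O(\sqrt n)$. Second, as $\sum_{i\ge1} i2^{-i}=2$ and $4\log4<8$,
$$\sum_i2s_i\log\frac{144n}{s_i^2}\le\sum_i2m2^{-i}\Big(i\log4+\log\frac{576n}{m^2}\Big)\le8m+2m\log\frac{576n}{m^2}=O(\sqrt n),$$
because with $t=m/\sqrt n$ the function $t\log(576/t^2)$ is bounded on $0<t<4$. Third,
$$\sum_i4s_i\log\kappa\le4m\log(1+\eta L)\le4m\eta L=\tfrac23m_0L .$$

**Step 7: conclusion.** *This step collects the costs.* For each $m$ the number of sets is $\exp(O(m_0L+\sqrt n))=\exp(O(m_0L))$, since $m_0L\ge\sqrt n$. Summing over the at most $4\sqrt n$ values of $m$ adds $O(L)$ to the exponent, and $N_\alpha\le\exp(Cm_0L)$.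

**Step 8: the case $\alpha=\Theta(n/\log^4n)$.** *This step proves the second sentence of the theorem.* Put $\alpha'=\max(\alpha,n/L^4)$, which is at most $n$ for large $n$ and is $O(n/L^4)$. By monotonicity $N_\alpha\le N_{\alpha'}\le\exp(C(\alpha'n)^{1/4}L)=2^{O(\sqrt n)}$. The lower bound $2^{\Omega(\sqrt n)}$ was shown in Section 3. So $N_\alpha=2^{\Theta(\sqrt n)}$. $\blacksquare$

## 9. Proof of Theorem 2: all $\alpha$, and the threshold

The lower bounds were proved in Section 3. For $1\le\alpha\le n$ we have $n^{1/4}\le m_0\le\sqrt n$, so $\log(2n/m_0)=\Theta(\log n)$, and the two forms of the formula agree.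

**Step 1: $\alpha\le n/L^4$, including $\alpha=0$.** *This step reduces to the smallest $\alpha$ of Theorem 1.* By monotonicity, $\log N_\alpha\le\log N_{n/L^4}=O\big((n^2/L^4)^{1/4}L\big)=O(\sqrt n)$.

**Step 2: $n/L^4\le\alpha\le n$.** *This range is Theorem 1 itself:* $\log N_\alpha=O(m_0\log n)=O(m_0\log(2n/m_0))$.

**Step 3: $n\le\alpha\le n^3$.** *In this range the trivial count is enough.* Now $m_0\ge\sqrt n$, so (1) gives $|A|\le4m_0$. If $4m_0\le n$, fact 3 of Section 2 and $e/4<2$ give
$$N_\alpha\le\sum_{j\le4m_0}\binom nj\le\Big(\frac{en}{4m_0}\Big)^{4m_0}\le\exp\Big(4m_0\log\frac{2n}{m_0}\Big).$$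
If $4m_0>n$, then $\log N_\alpha\le n\log2\le4m_0\log2\le4m_0\log\frac{2n}{m_0}$, since $m_0\le n$.

**Step 4: the threshold.** *This step derives the equivalence.* Let $\alpha=\alpha(n)$. If $\alpha=O(n/L^4)$, then $\alpha\le n$ for large $n$ and $(\alpha n)^{1/4}L=O(\sqrt n)$, so $\log N_\alpha=\Theta(\sqrt n)$ (for $0<\alpha<1$ use $N_\alpha=N_0$). Conversely, if $\alpha$ is not $O(n/L^4)$, there is a sequence of $n$ along which $\alpha L^4/n\to\infty$. Put $\alpha''=\min(\alpha,n)$. Then also $\alpha''L^4/n\to\infty$ along it; in particular $1\le\alpha''\le n$ eventually. By monotonicity and the lower bound from random sets,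
$$\log N_\alpha\ge\log N_{\alpha''}=\Omega\big((\alpha''n)^{1/4}L\big)=\Omega\Big(\sqrt n\,\Big(\frac{\alpha''L^4}n\Big)^{1/4}\Big),$$
which is not $O(\sqrt n)$. Hence $N_\alpha=2^{\Theta(\sqrt n)}$ if and only if $\alpha=O(n/\log^4n)$. $\blacksquare$
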